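
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem*{conjecture}{Conjecture}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{Non-fibered Floer simple knots in L-spaces}


\begin{abstract}
Let $K$ be a Floer simple knot with irreducible complement in an L-space $Y$, and suppose that every class in $H_1(Y)$ which has zero linking with $[K]$ is a multiple of $[K]$. It was conjectured that $K$ must then be fibered. We disprove this with an explicit infinite family of counterexamples, obtained by surgery on a six-component chain link. In the simplest one $H_1(Y)\cong\mathbb Z/50$ and $[K]$ has order $10$.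
\end{abstract}

\section{The question and the answer}

\subsection{The question}

Let $Y$ be a closed oriented rational homology sphere. Its Heegaard Floer homology satisfies $\operatorname{rk}\widehat{HF}(Y)\ge|H_1(Y)|$, and $Y$ is an \emph{L-space} if equality holds. For a knot $K\subset Y$ one has
\[
\operatorname{rk}\widehat{HFK}(Y,K)\ \ge\ \operatorname{rk}\widehat{HF}(Y)\ \ge\ |H_1(Y)| ,
\]
and $K$ is \emph{Floer simple} if $\operatorname{rk}\widehat{HFK}(Y,K)=|H_1(Y)|$. So a Floer simple knot has the smallest knot Floer homology that the homology of $Y$ allows, and it can exist only in an L-space. The knot $K$ is \emph{fibered} if its complement $Y\setminus\nu^\circ(K)$ fibers over $S^1$ so that the fibers are rational Seifert surfaces for $K$.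

Let $\mathrm{lk}\colon H_1(Y)\times H_1(Y)\to\mathbb Q/\mathbb Z$ be the linking form, put
\[
[K]^\perp=\{a\in H_1(Y):\mathrm{lk}(a,[K])=0\},
\]
and let $\langle[K]\rangle$ be the subgroup generated by $[K]$. The following conjecture is posed in \cite{NV}.

\begin{conjecture}
Let $Y$ be an L-space, and let $K\subset Y$ be a Floer simple knot with irreducible complement. If $[K]^\perp\subset\langle[K]\rangle$, then $K$ is fibered.
\end{conjecture}

Here is what the hypotheses measure. Let $M$ be the complement of $K$, and let $\rho\subset\partial M$ be its \emph{rational longitude}, the slope some nonzero multiple of which bounds in $M$. We show in Lemma~\ref{lem:perp} that $[K]^\perp\subset\langle[K]\rangle$ holds if and only if the \emph{null surgery} $M(\rho)$ has first homology $\mathbb Z$. Irreducibility is necessary for fibering: if a manifold with torus boundary fibers over $S^1$, then the interior of its universal cover is $\mathbb R^3$, in which every sphere bounds a ball, and a manifold with irreducible universal cover is irreducible. The simplest example is the core of a genus one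 Heegaard splitting of a lens space. There $M$ is a solid torus, $H_1(M)=\mathbb Z$, $[K]^\perp=0$, and $M$ is fibered by discs. So the hypotheses say that $K$ is as simple as possible for Floer homology and that the null surgery has the homology of $S^1\times S^2$.

The condition $[K]^\perp\subset\langle[K]\rangle$ does not force the torsion subgroup $T$ of $H_1(M)$ to vanish. It only says that $\rho$ generates $T$. In our examples $T$ is a non-trivial cyclic group, and the Alexander module of $M$ is cyclic, of the form $\mathbb Z[t^{\pm1}]/(f)$, where the leading coefficient of $f$ is not $\pm1$. Such a coefficient obstructs fibering.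

\subsection{The answer}

For $n\ge2$ put
\[
e=n^2-n+1,\qquad g=n^2+1=n+e,\qquad I=ne-1=(n-1)g .
\]

\begin{theorem}\label{thm:main}
For every $n\ge2$ there is a compact oriented irreducible $3$-manifold $M_n$ with torus boundary, with a basis $\mu,\lambda$ of $H_1(\partial M_n)$, such that for all coprime integers $a,b\ge1$ the filling $Y=M_n(-a\mu+b\lambda)$ and the core $K\subset Y$ of the filling solid torus satisfy:
\begin{enumerate}
\item $Y$ is an L-space, $|H_1(Y)|=g^2((n-1)a+b)$, and $K$ is Floer simple;
\item $[K]$ has order $g((n-1)a+b)$, $|[K]^\perp|=g$, and $[K]^\perp\subset\langle[K]\rangle$;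
\item $Y\setminus\nu^\circ(K)=M_n$ is irreducible and does not fiber over $S^1$ in any way.
\end{enumerate}
\end{theorem}

Each of these pairs $(Y,K)$ is a counterexample, so the conjecture is false.

The plan rests on an observation that Section~\ref{sec:tests} makes precise: every hypothesis and the conclusion can be tested on the exterior. The condition on $[K]^\perp$, irreducibility and fibering depend on $M$ alone. If two slopes at distance one give L-spaces and the orders of $H_1$ are additive on the cone between them, then all slopes in the cone give L-spaces, and the cores of all fillings \emph{inside} the cone are Floer simple. So we look for an irreducible $M$ with two such L-space fillings, with $T=\langle\rho\rangle$, and with Alexander polynomial not monic. Section~\ref{sec:two} carries this out by hand for $n=2$. Sections~\ref{sec:manifold}--\ref{sec:irred} construct $M_n$ and verify the tests. Section~\ref{sec:floer} contains the Floer-theoretic part, that L-space surgeries of both signs force Floer simplicity. Section~\ref{sec:end} assembles the proof.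

\subsection{Conventions}\label{sec:conv}

All manifolds are connected. All Floer groups are taken over $\mathbb F=\mathbb F_2$, and in Sections~\ref{sec:tests}--\ref{sec:floer} ``L-space'' means $\dim_{\mathbb F}\widehat{HF}(Y)=|H_1(Y)|$ and ``Floer simple'' means $\dim_{\mathbb F}\widehat{HFK}(Y,K)=|H_1(Y)|$. This gives the integral statements too, because
\[
|H_1(Y)|\le\operatorname{rk}_{\mathbb Z}\widehat{HF}(Y)\le\dim_{\mathbb F}\widehat{HF}(Y),
\]
\[
|H_1(Y)|\le\operatorname{rk}_{\mathbb Z}\widehat{HF}(Y)\le\operatorname{rk}_{\mathbb Z}\widehat{HFK}(Y,K)\le\dim_{\mathbb F}\widehat{HFK}(Y,K).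
\]
We use the following standard facts. Lens spaces, including $S^3$ but not $S^1\times S^2$, are L-spaces; connected sums and orientation reversals of L-spaces are L-spaces. If $Y$ is an L-space, then in each $\mathrm{Spin}^c$ structure $\widehat{HF}$ is $\mathbb F$ and $HF^+$ is $\mathcal T^+=\mathbb F[U,U^{-1}]/U\mathbb F[U]$.

For $M$ with torus boundary and a primitive class $\nu\in H_1(\partial M)$, $M(\nu)$ is the filling in which $\pm\nu$ bounds a disc. A surgery coefficient $x/y$ denotes the slope $x\cdot(\text{meridian})+y\cdot(\text{Seifert longitude})$. Loops compose from left to right, and $\Lambda=\mathbb Z[t^{\pm1}]$.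

\section{Reading everything off the exterior}\label{sec:tests}

\subsection{The linking condition}

Let $M$ be compact and oriented with torus boundary, let $Y=M(\nu)$ be a rational homology sphere, and let $K$ be the core of the filling. Put $H=H_1(M)$ and $T=\operatorname{Tors}H$. Since $H/\langle\nu\rangle=H_1(Y)$ is finite and $b_1(M)\ge1$, we have $b_1(M)=1$. So there is a surjection $\phi\colon H\to\mathbb Z$ with kernel $T$, unique up to sign, and $\phi(\nu)\ne0$. Conversely, if $b_1(M)=1$, then every filling with $\phi(\nu)\ne0$ is a rational homology sphere. We also write $\phi$ for the composite $H_1(\partial M)\to H\to\mathbb Z$. Let $\rho\in H_1(\partial M)$ be a primitive class with $\phi(\rho)=0$; it is unique up to sign. We say that $\rho$ generates $T$ if its image in $H$ does.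

\begin{lemma}\label{lem:perp}
In this situation:
\begin{enumerate}
\item[(a)] $|H_1(Y)|=|T|\,|\phi(\nu)|$;
\item[(b)] $T$ injects into $H_1(Y)$ with image $[K]^\perp$; hence $|[K]^\perp|=|T|$ and $[K]$ has order $|\phi(\nu)|$;
\item[(c)] $[K]^\perp\subset\langle[K]\rangle$ if and only if $\rho$ generates $T$, if and only if $H_1(M(\rho))\cong\mathbb Z$.
\end{enumerate}
\end{lemma}

\begin{proof}
The map $\phi$ induces a surjection from $H_1(Y)=H/\langle\nu\rangle$ onto $\mathbb Z/\phi(\nu)$ with kernel $(T+\langle\nu\rangle)/\langle\nu\rangle$. This kernel is isomorphic to $T$, because $\langle\nu\rangle\cap T=0$. This gives (a) and the injectivity in (b).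

Every class in $H_1(Y)$ comes from some $c\in H$. The class $\phi(\nu)c-\phi(c)\nu$ lies in $T$, so for some $N\ge1$ it bounds, after multiplication by $N$, a $2$-chain in $M$, hence disjoint from $K$. The curve $\nu$ bounds a disc in the filling solid torus that meets $K$ once. So $N\phi(\nu)c$ bounds a $2$-chain that meets $K$ algebraically $\pm N\phi(c)$ times, and
\[
\mathrm{lk}(c,[K])=\pm\frac{\phi(c)}{\phi(\nu)}\in\mathbb Q/\mathbb Z .
\]
This vanishes if and only if $\phi(\nu)$ divides $\phi(c)$, that is, $c\in T+\mathbb Z\nu$. So $[K]^\perp$ is the image of $T$. Since $\mathrm{lk}$ is nondegenerate, the homomorphism $\mathrm{lk}(\cdot,[K])$ has image of order $\operatorname{ord}[K]$, so $\operatorname{ord}[K]=|H_1(Y)|/|T|=|\phi(\nu)|$.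

The filling solid torus shows that the image of $H_1(\partial M)$ in $H_1(Y)$ is $\langle[K]\rangle$. The image of $H_1(\partial M)$ in $H$ contains $\nu$, so it is the full preimage of $\langle[K]\rangle$. Hence $[K]^\perp\subset\langle[K]\rangle$ if and only if $T\subset\operatorname{im}(H_1(\partial M)\to H)$. The intersection of this image with $T=\ker\phi$ is $\langle\rho\rangle$, which gives the first equivalence. Finally $H_1(M(\rho))=H/\langle\rho\rangle\cong\mathbb Z\oplus T/\langle\rho\rangle$.
\end{proof}

\subsection{An obstruction to fibering}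

\begin{lemma}\label{lem:fiber}
Let $M$ be a compact $3$-manifold with $H^1(M)=\mathbb Z\phi$, let $\widetilde M$ be its infinite cyclic cover given by $\phi$, and suppose that $H_1(\widetilde M)\cong\Lambda/(f)$ with $f=\sum_{i=0}^dc_it^i\in\mathbb Z[t]$ and $c_0c_d\ne0$. If a prime $\ell$ divides $c_0$ and $c_d$ but not every $c_i$, then $M$ does not fiber over $S^1$.
\end{lemma}

\begin{proof}
Suppose that $M$ fibers. After factoring the projection through a finite covering of $S^1$ we may assume that the fiber $F$ is connected. Then the class of the fibration in $H^1(M)$ is primitive, so it is $\pm\phi$ and $\widetilde M\cong F\times\mathbb R$. As $F$ is compact, $G=\Lambda/(f)\cong H_1(F)$ is a finitely generated abelian group. Any such group satisfies $\dim_{\mathbb F_\ell}G\otimes\mathbb F_\ell\ge\dim_{\mathbb Q}G\otimes\mathbb Q$. But $\dim_{\mathbb Q}G\otimes\mathbb Q=d$, while $f$ mod $\ell$ is nonzero and has no terms in degrees $0$ and $d$, so $\dim_{\mathbb F_\ell}G\otimes\mathbb F_\ell\le d-2$. This is a contradiction.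
\end{proof}

The module $H_1(\widetilde M)$ depends only on $\pi_1(M)$ and $\phi$, and it is computed by Fox calculus. Suppose $\pi_1(M)=\langle p,q\mid L=R\rangle$ with $\phi(p)=1$ and $\phi(q)=0$. The infinite cyclic cover of the presentation complex has chain complex
\[
\Lambda\xrightarrow{\ \partial_2\ }\Lambda^2\xrightarrow{\ \partial_1\ }\Lambda,\qquad \partial_1=(t-1,\,0),
\]
and $\partial_2$ has entries $\frac{\partial L}{\partial p}-\frac{\partial R}{\partial p}$ and $\frac{\partial L}{\partial q}-\frac{\partial R}{\partial q}$, evaluated at $p\mapsto t$, $q\mapsto1$. Here $\frac{\partial(xy)}{\partial q}=\frac{\partial x}{\partial q}+x\frac{\partial y}{\partial q}$, so $\frac{\partial q^n}{\partial q}\mapsto n$ for every $n\in\mathbb Z$. From $\partial_1\partial_2=0$ the $p$-entry vanishes. Since $\ker\partial_1=0\oplus\Lambda$,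
\begin{equation}\label{eq:fox}
H_1(\widetilde M)\cong\Lambda/(f),\qquad f=\Big(\frac{\partial L}{\partial q}-\frac{\partial R}{\partial q}\Big)\Big|_{p=t,\,q=1}.
\end{equation}
As $H_1(\widetilde M)/(t-1)\cong\ker\phi=T$, one has the check $|f(1)|=|T|$.

\subsection{Cones of L-space slopes}

\begin{lemma}\label{lem:cone}
Let $N$ be compact and oriented with torus boundary and $b_1(N)=1$. Let $\nu_1,\nu_2\in H_1(\partial N)$ with $\nu_1\cdot\nu_2=\pm1$, let $N(\nu_1)$ and $N(\nu_2)$ be L-spaces, and suppose that
\[
|H_1(N(x\nu_1+y\nu_2))|=x\,|H_1(N(\nu_1))|+y\,|H_1(N(\nu_2))|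
\]
for all coprime $x,y\ge0$. Then $N(x\nu_1+y\nu_2)$ is an L-space for all coprime $x,y\ge0$.
\end{lemma}

\begin{proof}
We use induction on $x+y$; the case $x+y=1$ is the hypothesis. A coprime pair with $x,y\ge1$ is the sum of two coprime nonnegative pairs of determinant $\pm1$, which have smaller coordinate sums (its Farey parents). The three corresponding slopes have pairwise distance one, so in one of the two cyclic orders they form a surgery triad. The surgery exact triangle \cite{OS1} gives
\[
\dim\widehat{HF}(N(x\nu_1+y\nu_2))\le\text{the sum of the dimensions for the two parents.}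
\]
By induction that sum is the sum of the two orders of $H_1$, and by the additivity hypothesis it equals $|H_1(N(x\nu_1+y\nu_2))|$. The reverse inequality always holds.
\end{proof}

Additivity is essential to this argument: without it the exact triangle bounds the dimension only by a number larger than $|H_1|$. The next lemma is proved in Section~\ref{sec:floer}.

\begin{lemma}\label{lem:simple}
Let $K$ be a knot in an L-space $Y$ with meridian $\nu$ and a framing $\eta$. If $Y_{\eta+k\nu}(K)$ is an L-space for all $k\in\mathbb Z$ with $|k|$ large, then $\dim\widehat{HFK}(Y,K)=|H_1(Y)|$.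
\end{lemma}

\begin{corollary}\label{cor:simple}
Under the hypotheses of Lemma~\ref{lem:cone}, if $x,y\ge1$ are coprime, then the core of the filling solid torus in $N(x\nu_1+y\nu_2)$ is Floer simple.
\end{corollary}

\begin{proof}
The meridian of the core is $\nu=x\nu_1+y\nu_2$. Choose $\eta$ with $\nu\cdot\eta=1$. For $|k|$ large the primitive class $\operatorname{sign}(k)(\eta+k\nu)=|k|\nu\pm\eta$ has positive coordinates with respect to $\nu_1,\nu_2$, because $\nu$ does. By Lemma~\ref{lem:cone} all these slopes, and $\nu$ itself, give L-spaces. Apply Lemma~\ref{lem:simple}.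
\end{proof}

It is here that $\nu$ must lie in the interior of the cone: for $\nu=\nu_1$ the slopes $\eta+k\nu$ with $k\gg0$ and with $k\ll0$ lie on opposite sides of $\nu_1$, and only one side is controlled.

\section{The smallest case by hand}\label{sec:two}

Let $n=2$, so $e=3$, $g=5$, $I=5$. Sections~\ref{sec:manifold} and~\ref{sec:fillings} will produce a manifold $M_2$ with
\[
\pi_1(M_2)=\langle p,q\mid(p^2q^2)^3q=(q^{-2}(pq)^3)^2\rangle,\qquad \mu=(p^2q^2)^3p^{-1},\qquad\lambda=(pq)^{-3}p^{-2},
\]
and two Seifert fillings. In notation explained in Section~\ref{sec:fillings} they are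
\[
M_2(\mu)=S^2\big(\tfrac35,\tfrac{-1}2,\tfrac25\big),\qquad M_2(\lambda)=S^2\big(\tfrac12,\tfrac{-5}{11},\tfrac13\big).
\]
Apart from irreducibility (Section~\ref{sec:irred}), everything else is a short computation.

\emph{Homology.} Abelianizing, the relation reads $6p+7q=6p+2q$, so $5q=0$ and $H_1(M_2)=\mathbb Z p\oplus(\mathbb Z/5)q$. Moreover
\[
\mu=5p+6q=5p+q,\qquad\lambda=-5p-3q=-5p+2q .
\]
The rational longitude is $\rho=\mu+\lambda=3q$. It generates $T=\mathbb Z/5$, so by Lemma~\ref{lem:perp} the core of \emph{every} rational homology sphere filling of $M_2$ satisfies $[K]^\perp\subset\langle[K]\rangle$.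

\emph{No fibration.} In $(p^2q^2)^3q$ the three blocks contribute $2t^2,2t^4,2t^6$ to the $q$-derivative and the last letter contributes $t^6$. In $(q^{-2}(pq)^3)^2$ the two factors $q^{-2}$ contribute $-2$ and $-2t^3$, and the six letters $q$ in the factors $pq$ contribute $t,t^2,\dots,t^6$. So
\[
f=2t^2+2t^4+3t^6+2+2t^3-(t+\dots+t^6)=2-t+t^2+t^3+t^4-t^5+2t^6 .
\]
One has $f(1)=5=|T|$, as it must be. The outer coefficients are even and $f$ is nonzero mod $2$. By Lemma~\ref{lem:fiber}, $M_2$ does not fiber.

\emph{Floer homology.} A criterion for Seifert manifolds (Lemma~\ref{lem:seifert}) shows that both fillings above are L-spaces, because $\frac35-\frac12>0$ and $\frac12-\frac5{11}>0$ and the third invariants are positive. As $-a\mu+b\lambda$ has $p$-coordinate $-5(a+b)$, the filling has $|H_1|=25(a+b)$, which is additive on the cone spanned by $-\mu$ and $\lambda$. By Lemma~\ref{lem:cone} and Corollary~\ref{cor:simple} all fillings $M_2(-a\mu+b\lambda)$ with $a,b\ge1$ coprime are L-spaces with Floer simple cores. (On the cone spanned by $\mu$ and $\lambda$, which contains $\rho$, additivity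 fails.)

For $a=b=1$ the slope is $-\mu+\lambda=-10p+q$, so $q=10p$ and $H_1(Y)=\mathbb Z/50$, generated by $p$. By Lemma~\ref{lem:perp}, $[K]$ has order $10$ and $|[K]^\perp|=5$.

\section{The manifold \texorpdfstring{$M_n$}{Mn}}\label{sec:manifold}

\subsection{The link}

The link is a ring of six unknots, alternately horizontal and vertical (Figure~\ref{fig:link}). This position lets us cut the complement along a plane and read off the group.

Let $\Pi=\{z=0\}\subset\mathbb R^3\subset S^3$. Let $D_U,D_B,D_V\subset\Pi$ be disjoint small round discs whose centers are the vertices of an equilateral triangle with center $O$, at angles $0^\circ,120^\circ,240^\circ$ seen from $O$ (counterclockwise from above). Let $U,B,V$ be the boundary circles, oriented counterclockwise. Fix a small angle $\delta>0$ and let $s_A,s_C,s_K\subset\Pi$ be segments in disjoint angular sectors: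
\begin{itemize}
\item $s_A$ from the interior of $D_U$ (angle $\delta$) to the interior of $D_B$ (angle $120^\circ-\delta$);
\item $s_C$ from $D_B$ (angle $120^\circ+\delta$) to $D_V$ (angle $240^\circ-\delta$);
\item $s_K$ from $D_V$ (angle $240^\circ+\delta$) to $D_U$ (angle $360^\circ-\delta$).
\end{itemize}
Each segment crosses the two relevant circles once and misses the third disc. Let $E_A=s_A\times[-\varepsilon,\varepsilon]$, and similarly $E_C,E_K$; these are vertical discs. Put
\[
A=\partial E_A,\qquad C=\partial E_C,\qquad K_0=\partial E_K .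
\]
Orient $A$ upward at $D_U$ and downward at $D_B$, $C$ upward at $D_B$ and downward at $D_V$, and $K_0$ upward at $D_V$ and downward at $D_U$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\begin{scope}
\draw (2,0) circle (.75);
\draw (-1,1.732) circle (.75);
\draw (-1,-1.732) circle (.75);
\draw[thick] (1.97,.347)--(-.684,1.879);
\draw[thick] (-1.286,1.532)--(-1.286,-1.532);
\draw[thick] (-.684,-1.879)--(1.97,-.347);
\node[circle,fill=white,inner sep=0pt] at (1.97,.347) {$\odot$};
\node[circle,fill=white,inner sep=0pt] at (-.684,1.879) {$\otimes$};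
\node[circle,fill=white,inner sep=0pt] at (-1.286,1.532) {$\odot$};
\node[circle,fill=white,inner sep=0pt] at (-1.286,-1.532) {$\otimes$};
\node[circle,fill=white,inner sep=0pt] at (-.684,-1.879) {$\odot$};
\node[circle,fill=white,inner sep=0pt] at (1.97,-.347) {$\otimes$};
\fill (0,0) circle (.05) node[right] {$O$};
\node at (3.0,0) {$U$};
\node at (-1.75,2.5) {$B$};
\node at (-1.75,-2.5) {$V$};
\node at (.75,1.4) {$s_A$};
\node at (-1.65,0) {$s_C$};
\node at (.75,-1.4) {$s_K$};
\end{scope}
\begin{scope}[shift={(7,0)}]
\fill[gray!15] (1.97,.347)--(-.684,1.879)--(-1.286,1.532)--(-1.286,-1.532)--(-.684,-1.879)--(1.97,-.347)--cycle;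
\filldraw[fill=gray!45] (2,0) circle (.75);
\filldraw[fill=gray!45] (-1,-1.732) circle (.8);
\draw[line width=11pt] (1.97,-.347)--(-.684,-1.879);
\draw[gray!45,line width=10pt] (1.97,-.347)--(-.684,-1.879);
\fill[gray!45] (2,0) circle (.73);
\fill[gray!45] (-1,-1.732) circle (.78);
\filldraw[fill=white] (-1,1.732) circle (.75);
\draw[thick] (1.97,.347)--(-.684,1.879);
\draw[thick] (-1.286,1.532)--(-1.286,-1.532);
\draw[thick] (2.55,0)--(2.95,0);
\draw[thick] (-1.3,-2.252)--(-1.5,-2.598);
\fill (0,0) circle (.05) node[right] {$O$};
\node at (-.45,.45) {$R$};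
\node at (2.0,-.1) {$D_W$};
\node at (2.75,.75) {$W$};
\node at (3.25,0) {$U'$};
\node at (-1.7,-2.8) {$V'$};
\node at (-1.75,2.5) {$B$};
\node at (.75,1.4) {$s_A$};
\node at (-1.65,0) {$s_C$};
\end{scope}
\end{tikzpicture}
\caption{Left: the link in the plane $\Pi$, seen from above. The circles $U,B,V$ lie in $\Pi$. The vertical circles $A,C,K_0$ bound thin vertical discs over the segments $s_A,s_C,s_K$ and cross $\Pi$ upward at $\odot$ and downward at $\otimes$. Right: the plane after $U$ has been slid over $V$ and $K_0,V$ have been canceled, used for the filling $M_n(\lambda)$. The new circle $W$ bounds the dark disc $D_W$. The light rectangle $R$ shows that $A$ and $C$ are parallel in the complement of the other components. The small vertical circles $U',V'$ appear as short segments.}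
\label{fig:link}
\end{figure}

\emph{Definition.} $M_n$ is the exterior of $K_0$ in the surgery with coefficients
\[
U:-\tfrac1n,\qquad A:-\tfrac1e,\qquad B:+\tfrac1n,\qquad C:-\tfrac1n,\qquad V:-\tfrac1e ,
\]
and $(\mu,\lambda)$ are the meridian and the $S^3$-longitude of $K_0$. We write $M_n(r)$ for the filling with coefficient $r$ on $K_0$, so $M_n(\infty)=M_n(\mu)$ and $M_n(0)=M_n(\lambda)$.

\subsection{The group of the link}

Take $O$ as base point. The sphere $\Pi\cup\infty$ cuts $S^3$ into an upper and a lower ball. The upper ball minus the three upper arcs of $A,C,K_0$ has free fundamental group on $\alpha_+,\gamma_+,\kappa_+$, the small counterclockwise loops around the upward points of $A,C,K_0$, joined to $O$ by straight rays and pushed up. These are positive meridians. Sliding along an arc inside its angular sector, which contains no other arc, shows that the counterclockwise loop (with straight tail) around the \emph{downward} point of the same component is the inverse. In the same way the lower ball minus the lower arcs has free group on $\alpha_-,\gamma_-,\kappa_-$, the same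 loops pushed down.

In counterclockwise order around $O$, the six punctures of $\Pi$ are: $K_0$ (down), $A$ (up) in $D_U$; $A$ (down), $C$ (up) in $D_B$; $C$ (down), $K_0$ (up) in $D_V$. A counterclockwise loop based at $O$ around two consecutive punctures leaves $O$ on the clockwise side of the first and returns on the counterclockwise side of the second, so it is the product of their loops in counterclockwise order. Hence the counterclockwise loops around $D_U,D_B,D_V$ in $Q=(\Pi\cup\infty)\setminus(D_U\cup D_B\cup D_V)$, pushed to the $\pm$ side, are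
\[
\kappa_\pm^{-1}\alpha_\pm,\qquad\alpha_\pm^{-1}\gamma_\pm,\qquad\gamma_\pm^{-1}\kappa_\pm .
\]
For $X\in\{U,B,V\}$ let $t_X$ be the loop that goes from $O$ above $\Pi$ to $D_X$, down through $D_X$ near the point of $X$ facing $O$, and back to $O$ below $\Pi$.

The link complement is the union of the two punctured balls along the interior of $Q$ and along the three twice-punctured open discs. A loop $\omega$ in $Q$ gives the relation $\omega_+=\omega_-$. A loop $\omega$ in the punctured disc $D_X$ gives $\omega_+=t_X\omega_-t_X^{-1}$, since $t_X$ first runs along the upper tail and returns along the lower one. By van Kampen's theorem, with $Q$ as the tree edge, the link group has generators $\alpha_\pm,\gamma_\pm,\kappa_\pm,t_U,t_B,t_V$ and relations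
\begin{equation}\label{eq:link}
\begin{gathered}
\alpha_+=t_U\alpha_-t_U^{-1}=t_B\alpha_-t_B^{-1},\quad
\gamma_+=t_B\gamma_-t_B^{-1}=t_V\gamma_-t_V^{-1},\quad
\kappa_+=t_V\kappa_-t_V^{-1}=t_U\kappa_-t_U^{-1},\\
\kappa_+^{-1}\alpha_+=\kappa_-^{-1}\alpha_-,\qquad\alpha_+^{-1}\gamma_+=\alpha_-^{-1}\gamma_- .
\end{gathered}
\end{equation}

Now write $\alpha,\gamma,\kappa$ for $\alpha_-,\gamma_-,\kappa_-$ and $\mu_X=t_X^{-1}$. The loop $\mu_X$ crosses $D_X$ upward, so it is the positive meridian of $X$ at the point facing $O$. The pairs (meridian, longitude) are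
\begin{gather*}
U:(\mu_U,\kappa^{-1}\alpha),\qquad B:(\mu_B,\alpha^{-1}\gamma),\qquad V:(\mu_V,\gamma^{-1}\kappa),\\
A:(\alpha,\mu_U\mu_B^{-1}),\qquad C:(\gamma,\mu_B\mu_V^{-1}),\qquad K_0:(\kappa,\mu_V\mu_U^{-1}).
\end{gather*}
For $U,B,V$ the longitude is the parallel in $Q$. For $A$, displace $A$ horizontally toward $O$. The displaced circle bounds the displaced disc, which misses $A$, so it is the Seifert longitude. Starting below $\Pi$, it goes up through $D_U$, then above $\Pi$ to $D_B$, down through $D_B$, and back below. No arc of the link lies between it and $O$, so it is $t_U^{-1}t_B=\mu_U\mu_B^{-1}$, with the same lower tail as $\alpha=\alpha_-$. Rotating the picture by $120^\circ$ and $240^\circ$ gives $C$ and $K_0$.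

\subsection{The group of \texorpdfstring{$M_n$}{Mn}}

\begin{proposition}\label{prop:group}
With $\alpha=(p^nq^n)^e$,
\begin{equation}\label{eq:group}
\pi_1(M_n)=\langle p,q\mid(p^nq^n)^e\,q=(q^{-n}(pq)^e)^n\rangle,\qquad \mu=\alpha p^{-1},\quad \lambda=(pq)^{-e}p^{-n}.
\end{equation}
\end{proposition}

\begin{proof}
In $\pi_1(M_n)$ put $p=\kappa^{-1}\alpha$ and $q=\alpha^{-1}\gamma$, so that $\gamma^{-1}\kappa=(pq)^{-1}$. A filling with coefficient $\mp\frac1k$ on a component with meridian $m$ and longitude $l$ adds the relation $m=l^{\pm k}$. So the five fillings add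
\begin{equation}\label{eq:fill}
\mu_U=p^n,\quad\mu_B=q^{-n},\quad\mu_V=(pq)^{-e},\quad
\alpha=(\mu_U\mu_B^{-1})^e=(p^nq^n)^e,\quad
\gamma=(\mu_B\mu_V^{-1})^n=(q^{-n}(pq)^e)^n .
\end{equation}
Together with $\kappa=\alpha p^{-1}$, $t_X=\mu_X^{-1}$ and the first line of \eqref{eq:link}, this expresses all generators in terms of $p,q$, and the relation $\alpha q=\gamma$ holds.

Conversely, in $\langle p,q\mid\alpha q=\gamma\rangle$ define $\mu_X,\alpha,\gamma$ by the words in \eqref{eq:fill}, and put $t_X=\mu_X^{-1}$, $\kappa=\alpha p^{-1}$. Then $\kappa^{-1}\alpha=p$ and $\alpha^{-1}\gamma=q$, so the filling relations hold. We check all relations \eqref{eq:link}.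
\begin{itemize}
\item $\alpha$ is a power of $t_U^{-1}t_B$ and $\gamma$ is a power of $t_B^{-1}t_V$, so each commutes with the respective element. So we may define $\alpha_+=t_U\alpha t_U^{-1}=t_B\alpha t_B^{-1}$ and $\gamma_+=t_B\gamma t_B^{-1}=t_V\gamma t_V^{-1}$.
\item Put $\kappa_+=t_U\kappa t_U^{-1}$. As $t_U$ is a power of $p$, $\kappa_+^{-1}\alpha_+=t_Upt_U^{-1}=p$. As $t_B$ is a power of $q$, $\alpha_+^{-1}\gamma_+=t_Bqt_B^{-1}=q$. Hence $\gamma_+^{-1}\kappa_+=(pq)^{-1}$.
\item As $t_V$ is a power of $pq$ and $\kappa=\gamma(pq)^{-1}$, $t_V\kappa t_V^{-1}=\gamma_+(pq)^{-1}=\kappa_+$.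
\end{itemize}
So the two groups agree. Finally $\mu=\kappa$ and $\lambda=\mu_V\mu_U^{-1}=(pq)^{-e}p^{-n}$.
\end{proof}

\subsection{Homology}

Abelianizing the relation gives $nep+(ne+1)q=nep+(ne-n^2)q$, that is, $(n^2+1)q=0$. So
\[
H=H_1(M_n)=\mathbb Z p\oplus(\mathbb Z/g)q,\qquad T=\langle q\rangle,\qquad\phi(p)=1,\ \phi(q)=0 .
\]
Since $ne=(n-1)g+1$ and $-e=n-g$, \eqref{eq:group} gives
\begin{equation}\label{eq:mulambda}
\mu=(n-1)g\,p+q,\qquad\lambda=-g\,p+n\,q .
\end{equation}
The class $\rho=\mu+(n-1)\lambda$ is primitive in $H_1(\partial M_n)$, and its image in $H$ is $(n^2-n+1)q=-nq$. As $\gcd(n,n^2+1)=1$,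
\begin{equation}\label{eq:rho}
\phi(\rho)=0\qquad\text{and}\qquad T=\langle\rho\rangle .
\end{equation}
For coprime $a,b\ge0$ we have $\phi(-a\mu+b\lambda)=-g((n-1)a+b)\ne0$. So the filling is a rational homology sphere, and Lemma~\ref{lem:perp}(a) gives
\begin{equation}\label{eq:order}
|H_1(M_n(-a\mu+b\lambda))|=g^2\big((n-1)a+b\big).
\end{equation}

\begin{remark}
This explains the choice of $e$. The proof of Proposition~\ref{prop:group} uses no relation between $n$ and $e$. For any $n,e\ge1$ one gets $T=\mathbb Z/(n^2+1)$, $\mu=(ne-1)p+ne\,q$ and $\lambda=-(e+n)p-e\,q$. With $d=\gcd(ne-1,e+n)$ the rational longitude is $\rho=\frac1d\big((e+n)\mu+(ne-1)\lambda\big)$, whose image in $H$ is $\frac{e(n^2+1)}{d}q$. Modulo $e+n$ one has $ne-1\equiv-(n^2+1)$, so $d$ divides $n^2+1$. As $\frac{n^2+1}d$ divides both the coefficient of $q$ and the order of $T$, $\rho$ can generate $T$ only if $d=n^2+1$, and hence only if $n^2+1$ divides $e+n$. The smallest such $e$ is $n^2-n+1$.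
\end{remark}

\subsection{\texorpdfstring{$M_n$}{Mn} does not fiber}

\begin{proposition}\label{prop:nofiber}
$M_n$ does not fiber over $S^1$.
\end{proposition}

\begin{proof}
We apply \eqref{eq:fox}. In $(p^nq^n)^eq$ the $j$-th block, $1\le j\le e$, contributes $n\,t^{nj}$ and the last letter contributes $t^{ne}$. In $(q^{-n}(pq)^e)^n$ the block with prefix $t^{ej}$, $0\le j\le n-1$, contributes $t^{ej}(-n+t+t^2+\dots+t^e)$, and the positive terms together give $\sum_{i=1}^{ne}t^i$. Hence
\[
f=n\sum_{j=1}^{e}t^{nj}+t^{ne}+n\sum_{j=0}^{n-1}t^{ej}-\sum_{i=1}^{ne}t^i .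
\]
(As a check, $f(1)=ne+1+n^2-ne=g=|T|$.) The constant term is $n$. The coefficient of the top power $t^{ne}$ is $n+1-1=n$. As $n\ge2$ and $e\ge3$, only the last sum contains $t$, so the coefficient of $t$ is $-1$. Lemma~\ref{lem:fiber} applies with any prime $\ell\mid n$.
\end{proof}

The assumption $n\ge2$ matters here: for $n=1$ the formula would give $f=1+t$, and Lemma~\ref{lem:fiber} would give no obstruction.

\section{L-space fillings}\label{sec:fillings}

\subsection{A criterion for Seifert manifolds}

Let $S^2\big(\frac{y_1}{x_1},\frac{y_2}{x_2},\frac{y_3}{x_3}\big)$ denote (pair of pants)$\,\times S^1$ filled along the slopes $x_i\sigma_i+y_ih$, where $h$ is the fiber, $\sigma_1,\sigma_2,\sigma_3$ are the boundary curves of a section (so $\sum\sigma_i=0$), $x_i\ge1$ and $\gcd(x_i,y_i)=1$.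

\begin{lemma}\label{lem:seifert}
If $\frac{y_1}{x_1}+\frac{y_2}{x_2}>0$ and $y_3>0$, this manifold is an L-space.
\end{lemma}

\begin{proof}
Let $N$ be the result of filling only the first two boundary components; $b_1(N)=1$. The filling $N(h)$ is a connected sum of two lens spaces (possibly $S^3$) of orders $x_1,x_2$. The filling $N(\sigma_3)$ is (annulus)$\,\times S^1$ filled at both ends, a union of two solid tori. We compute orders. In terms of $\sigma_1,\sigma_2,h$, the group $H_1(N(x\sigma_3+yh))$ is presented by
\[
\begin{pmatrix}x_1&0&y_1\\0&x_2&y_2\\-x&-x&y\end{pmatrix},\qquad\text{so}\quad |H_1(N(x\sigma_3+yh))|=x(x_1y_2+x_2y_1)+y\,x_1x_2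
\]
for coprime $x,y\ge0$, because $x_1y_2+x_2y_1>0$. In particular $N(\sigma_3)$ has finite first homology and so is a lens space. Both fillings are L-spaces, $\sigma_3\cdot h=\pm1$, and the orders are additive. Lemma~\ref{lem:cone} with the slope $x_3\sigma_3+y_3h$ gives the claim.
\end{proof}

\subsection{Tools from surgery calculus}

\emph{Reading off Seifert invariants.} Let $w\subset S^3$ be an unknot and $c_1,\dots,c_k$ meridian circles of $w$ bounding disjoint discs that each meet $w$ once, oriented so that $\mathrm{lk}(c_i,w)=1$. The exterior of $w$ is $D^2\times S^1$ with the $c_i$ as fibers, $\partial D^2=\lambda_w$, and fiber $h=\mu_w$. A parallel fiber is unlinked from $c_i$, so $\lambda_{c_i}=h$. In the punctured disc, $\lambda_w=\sum\mu_{c_i}$. So with $\sigma_i=\mu_{c_i}$ and $\sigma_w=-\lambda_w$ the classes $\sigma_1,\dots,\sigma_k,\sigma_w$ bound a section. Coefficient $x/y$ on $c_i$ is the slope $x\sigma_i+yh$, and coefficient $x/y$ on $w$ is the slope $xh-y\sigma_w$.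

\emph{Rolfsen twist.} Twisting $m$ times along an unknot with coefficient $r$ changes $r$ to $1/(m+1/r)$, changes the coefficient $r_i$ of every other component to $r_i+m\,\mathrm{lk}^2$, where $\mathrm{lk}$ is its linking number with the unknot, and puts $m$ full twists into the strands through a spanning disc. The link type of the rest does not change if at most one strand passes through the disc. A component with coefficient $\infty$ can be erased.

\emph{Slam dunk.} If $c$ bounds a disc that meets the link only in one point of a component $d$ with integer coefficient $k$, and $c$ has coefficient $r$, then $c$ can be erased if the coefficient of $d$ is replaced by $k-\frac1r$ (where $\frac10=\infty$).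

\emph{Handle slide.} If $c,d$ have integer coefficients $k_c,k_d$, then $c$ can be replaced by its band sum with the $k_d$-framed parallel of $d$, with coefficient $k_c+k_d+2\,\mathrm{lk}(c,d)$, where $c$ and $d$ are oriented coherently with the band. The band must be disjoint from the rest of the link.

\subsection{The filling \texorpdfstring{$M_n(\infty)$}{Mn(infinity)}}

\begin{proposition}\label{prop:inf}
$M_n(\infty)=S^2\big(\frac eI,\frac{-1}n,\frac nI\big)$. It is an L-space with three exceptional fibers, of multiplicities $I,n,I$.
\end{proposition}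

\begin{proof}
Erase $K_0$. Then only $A$ passes through $D_U$ and only $C$ passes through $D_V$, once each. Twisting $n$ times along $U(-\frac1n)$ and $e$ times along $V(-\frac1e)$ turns their coefficients into $\infty$, so $U$ and $V$ disappear. The coefficient of $A$ becomes $-\frac1e+n=\frac Ie$ and that of $C$ becomes $-\frac1n+e=\frac In$. What remains is $B(\frac1n)$ with the meridian circles $A(\frac Ie)$ and $C(\frac In)$, bounding the disjoint discs $E_A,E_C$. The slope on $B$ is $h-n\sigma_B$, that is, $n\sigma_B-h$ up to sign. This gives the Seifert invariants. Since $\frac eI-\frac1n=\frac1{nI}>0$ and $n>0$, Lemma~\ref{lem:seifert} applies. As $n\ge2$, all of $I,n,I$ are at least $2$.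
\end{proof}

\subsection{The filling \texorpdfstring{$M_n(0)$}{Mn(0)}}

Here $K_0$ stays in the link with coefficient $0$, and both $D_U$ and $D_V$ are met by two components, so the twists used above would tangle the link. Instead we make $U$ and $V$ integral and use $K_0(0)$ to cancel $V$. The price is that $U$ and $V$ merge into one circle, after which $A$ and $C$ become parallel.

\begin{proposition}\label{prop:zero}
$M_n(0)=S^2\big(\frac1n,\frac{-g}{ng+1},\frac1e\big)$, and it is an L-space.
\end{proposition}

\begin{proof}
\emph{(i) Making $U$ and $V$ integral.} By slam dunks in reverse, replace $U(-\frac1n)$ by $U(0)$ together with a meridian circle $U'(n)$, and $V(-\frac1e)$ by $V(0)$ together with a meridian circle $V'(e)$. Place $U',V'$ at the points of $U,V$ farthest from $O$, away from $s_A,s_C,s_K$.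

\emph{(ii) Handle slide.} Let $V^+\subset\Pi$ be a circle concentric with $V$ and slightly larger. It is the $0$-framed parallel of $V$, and we take it in a tubular neighborhood of $V$ thinner than the radius of $V'$, so that the small disc bounded by $V'$ meets both $V$ and $V^+$ once. Let $J\subset\Pi$ be a thin strip around the part of $s_K$ between $U$ and $V^+$. It is disjoint from the rest of the link. In particular it misses $K_0$, because $K_0\cap\Pi=\partial s_K$ lies in the interiors of $D_U$ and $D_V$. Slide $U$ over $V$ along $J$; the counterclockwise orientations are coherent with this planar band. The new component is $W=\partial D_W$, where $D_W=D_U\cup J\cup D_{V^+}$, with $D_{V^+}$ the disc bounded by $V^+$ in $\Pi$, and its coefficient is $0+0+2\,\mathrm{lk}(U,V)=0$. All other components are unchanged.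

\emph{(iii) Cancellation.} Now $s_K$ lies in the interior of $D_W$, so $E_K\cap W=\emptyset$, and $E_K$ meets the rest of the link only in one point of $V$. So $K_0(0)$ is a meridian of $V(0)$. A slam dunk gives $V$ the coefficient $0-\frac10=\infty$, and both $K_0$ and $V$ are erased. There remain: $W(0)$; the circles $U'(n)$ and $V'(e)$, which bound small discs meeting only $W$, once; $B(\frac1n)$; and $A(-\frac1e)$, $C(-\frac1n)$. Each of $E_A$ and $E_C$ meets $W$ once and $B$ once, and misses $U'$ and $V'$.

\emph{(iv) Merging $A$ and $C$.} See the right half of Figure~\ref{fig:link}. Let $R\subset\Pi$ be the rectangle containing $O$ that is bounded by parts of $s_A$ and $s_C$, by the arc of $W$ on the $O$-side (along $U$, an edge of $J$, and $V^+$) and by the arc of $B$ on the $O$-side. The circles $U'$ and $V'$ sit on the other arc of $W$. A slight enlargement of $R$ into $D_W$ and $D_B$ is swept out by disjoint arcs $s_\tau$, $\tau\in[0,1]$, from $s_0=s_A$ to $s_1=s_C$, each crossing $W$ once and $B$ once. Its product with $[-\varepsilon,\varepsilon]$ is a product $[0,1]\times E$ with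 $E$ a disc, $\{0\}\times E=E_A$ and $\{1\}\times E=E_C$. It meets $W\cup B$ in $[0,1]\times\{2\text{ points}\}$, and it meets no other component except $A=\{0\}\times\partial E$ and $C=\{1\}\times\partial E$. Surgery with coefficient $-\frac1k$ on the boundary of a disc amounts to cutting along the disc and inserting $k$ full twists, of a sense that is the same for all $k>0$. So $A$ and $C$ together insert $e+n$ full twists into the two strands, and they can be replaced by the single circle $A'=\{\frac12\}\times\partial E$ with coefficient $-\frac1{e+n}=-\frac1g$.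

\emph{(v) Removing $B$.} Only $A'$ passes through $D_B$, once. Twisting $-n$ times along $B(\frac1n)$ removes $B$ and changes the coefficient of $A'$ to $-\frac1g-n=-\frac{ng+1}g$. Now the disc of $A'$ meets only $W$, once.

The result is $W(0)$ with three meridian circles of coefficients $n$, $e$, $-\frac{ng+1}g$. The slope on $W$ is $\lambda_W=-\sigma_W$, whose filling caps off the section and leaves (pair of pants)$\,\times S^1$. This gives the Seifert invariants. Since $\frac1n-\frac g{ng+1}=\frac1{n(ng+1)}>0$ and $1>0$, Lemma~\ref{lem:seifert} applies.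
\end{proof}

As a check, the order formula in the proof of Lemma~\ref{lem:seifert} gives $|H_1(M_n(\infty))|=I+n^2I=(n-1)g^2$ and $|H_1(M_n(0))|=e+n(ng+1)=g^2$, in agreement with \eqref{eq:order}.

\begin{corollary}\label{cor:cone}
$M_n(-a\mu+b\lambda)$ is an L-space for all coprime $a,b\ge0$. If $a,b\ge1$, the core of the filling solid torus is Floer simple.
\end{corollary}

\begin{proof}
By \eqref{eq:order} and Propositions~\ref{prop:inf} and~\ref{prop:zero}, the hypotheses of Lemma~\ref{lem:cone} hold for $N=M_n$, $\nu_1=-\mu$, $\nu_2=\lambda$. Apply Lemma~\ref{lem:cone} and Corollary~\ref{cor:simple}.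
\end{proof}

\section{Irreducibility}\label{sec:irred}

\begin{proposition}\label{prop:irred}
$M_n$ is irreducible.
\end{proposition}

\begin{proof}
A nonseparating sphere in $M_n$ meets some closed curve once, so it would be nonseparating in $M_n(\infty)$ and give $b_1(M_n(\infty))>0$, which is false.

Suppose a separating sphere does not bound a ball. Then $M_n=M'\# Z$ with $Z\ne S^3$ closed, and $M_n(\infty)=M'(\infty)\#Z$. A Seifert rational homology sphere over $S^2$ with three exceptional fibers is irreducible. By Proposition~\ref{prop:inf}, therefore, $M'(\infty)=S^3$ and $Z\cong M_n(\infty)$. Then $H_1(Z)$, which is finite of order $(n-1)g^2$ by \eqref{eq:order}, is a direct summand of $H_1(M_n)$. But $|T|=g<(n-1)g^2$, a contradiction.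
\end{proof}

\section{L-space surgeries of both signs force Floer simplicity}\label{sec:floer}

This section proves Lemma~\ref{lem:simple}. The idea is as follows. The knot complex is generated by elements at lattice points $(i,j)$. Cut each horizontal line $\{j=k\}$ into the half-lines $\{i<0\}$ and $\{i\ge0\}$. If large surgeries of one sign are L-spaces, the homology of every left half-line is at most one-dimensional; surgeries of the other sign give the same bound for the right half-lines. In an L-space each full line has one-dimensional homology, so of two complementary half-lines exactly one carries it. Moving the cut along the line, the homology switches sides exactly once, and $\widehat{HFK}$ is what appears at the switch.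

\subsection{The input}

Let $K\subset Y$, $\nu$ and $\eta$ be as in Lemma~\ref{lem:simple}. The hypothesis of that lemma is symmetric in $k$. So, replacing $\nu$ by $-\nu$ if necessary, we may assume that the slopes $\eta+m\nu$ with $m\gg0$ are the large \emph{positive} surgeries.

We recall the setup of \cite{OS2}. Let $M$ be the exterior of $K$. Relative $\mathrm{Spin}^c$ structures form a torsor over $H^2(Y,K)\cong H_1(M)$. For a relative structure $\xi$, the complex $C_\xi=CFK^\infty(Y,K,\xi)$ is generated over $\mathbb F$ by triples $[\mathbf x,i,j]$ with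
\[
\underline{\mathfrak s}(\mathbf x)+(i-j)\nu=\xi ,
\]
where $\mathbf x$ runs over a finite set and $\underline{\mathfrak s}(\mathbf x)$ is the relative structure of $\mathbf x$. The differential does not increase $i$ or $j$, and $U[\mathbf x,i,j]=[\mathbf x,i-1,j-1]$. For a condition on $(i,j)$ we write $C_\xi\{\dots\}$ for the corresponding sub- or quotient complex, or subquotient. We use:
\begin{itemize}
\item $C_\xi\{i\ge0\}$ and $C_\xi\{j\ge0\}$ compute $HF^+(Y)$ in certain $\mathrm{Spin}^c$ structures, and $C_\xi\{i=0\}$, $C_\xi\{j=0\}$ compute $\widehat{HF}(Y)$ in the same ones;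
\item $\widehat{HFK}(Y,K,\xi)=H_*(C_\xi\{i=0,j=0\})$;
\item the relative structures over a fixed $\mathfrak s\in\mathrm{Spin}^c(Y)$ form one orbit $\{\xi+k\nu\}$, and passing from $\xi$ to $\xi+k\nu$ shifts $j$ by $-k$.
\end{itemize}
Since $\nu$ has infinite order in $H_1(M)$, each $\mathbf x$ occurs in $C_\xi$ with at most one value of $i-j$. So for fixed $j$ there are only finitely many generators. Put $A_\xi=C_\xi\{i\ge0\text{ or }j\ge0\}$ and $B_\xi=C_\xi\{i\ge0\}$.

\begin{lemma}\label{lem:large}
Let $Y$ be an L-space. For each $\xi$ and all sufficiently large $m$ (depending on $\xi$) there is a $\mathrm{Spin}^c$ structure $\mathfrak t$ with $H_*(A_\xi)\cong HF^+(Y_{\eta+m\nu}(K),\mathfrak t)$ as $\mathbb F[U]$-modules.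
\end{lemma}

\begin{proof}
This is the large surgery theorem \cite[Theorem 4.1]{OS2}. As it is important for us that every $\xi$ is covered, we also derive it from the mapping cone theorem \cite[Theorem 6.1]{OS2}. That theorem says the following. Put $\theta=\eta+m\nu$ and $\xi_s=\xi+s\theta$ for $s\in\mathbb Z$. Then $HF^+(Y_\theta(K),\mathfrak t)$, for the $\mathfrak t$ determined by the orbit of $\xi$ under $\theta$, is the homology of the mapping cone $X$ of
\[
\bigoplus_sA_{\xi_s}\longrightarrow\bigoplus_sB_{\xi_s},
\]
whose components are the projections $v_s\colon A_{\xi_s}\to B_{\xi_s}$ and the maps $h_s\colon A_{\xi_s}\to C_{\xi_s}\{j\ge0\}\simeq B_{\xi_{s+1}}$ (projection followed by a homotopy equivalence over $\mathbb F[U]$).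

Let $\chi\colon H_1(M)\to\mathbb Q$ be the homomorphism with $\chi(\nu)=1$. A generator $[\mathbf x,i,j]$ of $C_{\xi_s}$ has
\[
i-j=\chi(\xi-\underline{\mathfrak s}(\mathbf x))+s(\chi(\eta)+m).
\]
As there are finitely many $\mathbf x$, for $m$ large we have $i>j$ on all generators of $C_{\xi_s}$ with $s\ge1$, and $i<j$ on all generators with $s\le-1$.

Let $s\ge1$. Then no generator has $i<0\le j$, so $A_{\xi_s}=C_{\xi_s}\{i\ge0\}$ and $v_s$ is the identity. Since $j\ge-1$ implies $i\ge0$, the projection in $h_s$ factors as
\[
C_{\xi_s}\{i\ge0\}\to C_{\xi_s}\{j\ge-1\}\to C_{\xi_s}\{j\ge0\}.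
\]
Precomposing the second map with the isomorphism $U\colon C_{\xi_s}\{j\ge0\}\to C_{\xi_s}\{j\ge-1\}$ gives multiplication by $U$ on $C_{\xi_s}\{j\ge0\}$. So $(h_s)_*$ is $U$ times an $\mathbb F[U]$-homomorphism. Let $s\le-1$. Exchanging the roles of $i$ and $j$, we see that $A_{\xi_s}=C_{\xi_s}\{j\ge0\}$, that $h_s$ is a quasi-isomorphism, and that $(v_s)_*$ is $U$ times an $\mathbb F[U]$-homomorphism.

Since $Y$ is an L-space, $H_*(B_{\xi_s})\cong\mathcal T^+$ for all $s$, and hence $H_*(A_{\xi_s})\cong\mathcal T^+$ for $s\ne0$. Let $X'\subset X$ be the subcomplex consisting of all $B_{\xi_s}$ and of the $A_{\xi_s}$ with $s\ne0$. The induced map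
\[
\bigoplus_{s\ne0}H_*(A_{\xi_s})\longrightarrow\bigoplus_sH_*(B_{\xi_s})
\]
is a sum $\Phi+\Psi$. Here $\Phi$ consists of the isomorphisms $(v_s)_*$ onto $H_*(B_{\xi_s})$ for $s\ge1$ and $(h_s)_*$ onto $H_*(B_{\xi_{s+1}})$ for $s\le-1$. These reach every $B$ exactly once, so $\Phi$ is an isomorphism. The remaining part $\Psi$ consists of $(h_s)_*$ for $s\ge1$ and $(v_s)_*$ for $s\le-1$, so $\Phi^{-1}\Psi$ is $U$ times an $\mathbb F[U]$-homomorphism. As every element of a direct sum of copies of $\mathcal T^+$ is killed by a power of $U$, $\Phi^{-1}\Psi$ is locally nilpotent, and $\Phi+\Psi=\Phi(1+\Phi^{-1}\Psi)$ is bijective. So $X'$ is acyclic and $H_*(X)\cong H_*(X/X')=H_*(A_\xi)$.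
\end{proof}

\subsection{Proof of Lemma~\ref{lem:simple}}

Fix $\mathfrak s\in\mathrm{Spin}^c(Y)$, a relative structure $\xi$ over it, and put $C=C_\xi$. By the second and third items above, $\bigoplus_kH_*(C\{i=0,j=k\})$ is the part of $\widehat{HFK}(Y,K)$ over $\mathfrak s$. Since $Y$ is an L-space, $H_*(C\{j=k\})\cong\mathbb F$ for all $k$, and $C\{j=k\}$ is finite dimensional.

\emph{Surgeries with $k\gg0$.} We claim that
\begin{equation}\label{eq:left}
\dim H_*(C\{i<0,j=k\})\le1\qquad\text{for all }\xi\text{ and }k .
\end{equation}
Let $A_k=C\{i\ge0\text{ or }j\ge k\}\cong A_{\xi+k\nu}$. By Lemma~\ref{lem:large} and the hypothesis, $H_*(A_k)\cong\mathcal T^+$ for every $k$. Let $v\colon A_k\to A_{k+1}$ be the quotient map; its kernel is $C\{i<0,j=k\}$. To control $v_*$ we factor $U$ through it. Let $h\colon A_{k+1}\to A_k$ be the composite of the isomorphism $U\colon A_{k+1}\to C\{i\ge-1\text{ or }j\ge k\}$ with the quotient map to $A_k$. Then $h\circ v=U$ on $A_k$. Indeed, on generators with $i<0$, $j=k$ the map $v$ vanishes, and $[\mathbf x,i-1,k-1]$ is zero in $A_k$. On all other generators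 both maps send $[\mathbf x,i,j]$ to the class of $[\mathbf x,i-1,j-1]$. Now $\operatorname{End}_{\mathbb F[U]}(\mathcal T^+)=\mathbb F[[U]]$, in which $U$ is prime, and $h_*v_*=U$. So $v_*$ is a unit times $U^\epsilon$ with $\epsilon\in\{0,1\}$. Such a map is surjective with kernel of dimension $\epsilon$, and the long exact sequence of $v$ gives $\dim H_*(C\{i<0,j=k\})=\epsilon\le1$.

\emph{Surgeries with $k\ll0$.} We claim that
\begin{equation}\label{eq:right}
\dim H_*(C\{i\ge0,j=k\})\le1\qquad\text{for all }\xi\text{ and }k .
\end{equation}
The large positive surgeries on $K\subset-Y$ are the orientation reversals of $Y_{\eta-m\nu}(K)$ with $m$ large. So they are L-spaces by hypothesis, and so is $-Y$. The complexes of $(-Y,K)$ are the duals of those of $(Y,K)$ with $(i,j)$ negated, so the subquotient $\{i<0,j=k\}$ there is dual to $C\{i>0,j=-k\}$ here. Thus \eqref{eq:left} for $(-Y,K)$ says that $\dim H_*(C\{i>0,j=k\})\le1$ for all $\xi,k$. Applying $U$, which identifies $C\{i>0,j=k\}$ with $C\{i\ge0,j=k-1\}$, we obtain \eqref{eq:right}.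

\emph{Conclusion.} In the exact triangle of
\[
0\to C\{i<0,j=k\}\to C\{j=k\}\to C\{i\ge0,j=k\}\to0
\]
the middle homology has dimension $1$ and the outer ones have dimension at most $1$. The sum of the three dimensions is even, so exactly one outer term is nonzero. Hence $H_*(C\{i<0,j=k\})$ is either zero or maps isomorphically onto $H_*(C\{j=k\})$.

Let $F_m=C\{i<m,j=0\}$, which $U^m$ identifies with $C\{i<0,j=-m\}$. So each $H_*(F_m)$ is zero or maps isomorphically onto $H_*(C\{j=0\})\cong\mathbb F$. If $H_*(F_m)\ne0$, then $H_*(F_{m+1})\ne0$, because $F_m\to C\{j=0\}$ factors through $F_{m+1}$. Moreover $F_m=0$ for $m\ll0$ and $F_m=C\{j=0\}$ for $m\gg0$. So there is an $m_0$ such that $H_*(F_m)=0$ for $m<m_0$ and $H_*(F_m)\cong\mathbb F$, compatibly with the inclusions, for $m\ge m_0$. Therefore $H_*(C\{i=m,j=0\})=H_*(F_{m+1}/F_m)$ is $\mathbb F$ for $m=m_0-1$ and zero for all other $m$. Since $U^m$ identifies $C\{i=m,j=0\}$ with $C\{i=0,j=-m\}$, the part of $\widehat{HFK}(Y,K)$ over $\mathfrak s$ has dimension $1$. Summing over the $|H_1(Y)|$ structures $\mathfrak s$ proves the lemma.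 \qed

\section{Proof of Theorem~\ref{thm:main}}\label{sec:end}

Let $a,b\ge1$ be coprime, $\nu=-a\mu+b\lambda$, $Y=M_n(\nu)$, and $K$ the core.

(1) By Corollary~\ref{cor:cone}, $Y$ is an L-space and $K$ is Floer simple, over $\mathbb F$ and hence over $\mathbb Z$ (Section~\ref{sec:conv}). The order of $H_1(Y)$ is \eqref{eq:order}.

(2) By Lemma~\ref{lem:perp}(b), $[K]$ has order $|\phi(\nu)|=g((n-1)a+b)$ and $|[K]^\perp|=|T|=g$. By \eqref{eq:rho} the rational longitude generates $T$, so $[K]^\perp\subset\langle[K]\rangle$ by Lemma~\ref{lem:perp}(c).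

(3) These are Propositions~\ref{prop:irred} and~\ref{prop:nofiber}. \qed

\begin{thebibliography}{9}
\bibitem{NV} Yi Ni, Faramarz Vafaee, \emph{Null surgery on knots in L-spaces}, arXiv:1608.07050 (2016).
\bibitem{OS1} Ozsv\'ath--Szab\'o, Ann. of Math. \textbf{159} (2004), 1159--1245.
\bibitem{OS2} Ozsv\'ath--Szab\'o, \emph{Knot Floer homology and rational surgeries}, Algebr. Geom. Topol. \textbf{11} (2011).
\end{thebibliography}

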